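# Entropy of $x^2+a$: a Hölder exponent above one half

## 1. Periods three, four, five, and a square root at $a=-2$

Take $G(x)=1-Ax^2$ on $[-1,1]$ with $1<A\le 2$. This is the quadratic map $f_a(x)=x^2+a$ with $a=-A$ in another scale, since $f_a(aX)=a^2X^2+a=a\,G(X)$. Follow the critical point: $x_1=G(0)=1$, $x_2=1-A$, $x_3=1-A(A-1)^2$, and so on.

For $A=2$ each of $[-1,0]$ and $[0,1]$ is mapped monotonically onto $[-1,1]$, so the entropy is $\log 2$.

Now ask that $0$ have period $3$, that is $A(A-1)^2=1$, so $A\approx1.7549$. Let $I=[x_2,0]$ and $J=[0,1]$. Then $G(I)=[x_3,1]=J$ and $G(J)=[x_2,1]=I\cup J$. The number of admissible words in $I,J$ of length $m$ grows like $s^m$ with $1=s^{-1}+s^{-2}$, the golden mean, and the entropy is $\log s\approx0.4812$.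

Next ask for $x_2<x_3<x_4=0$. Then $x_3=-1/\sqrt A$, that is $A(A-1)^2=1+1/\sqrt A$, so $A\approx1.9408$. The intervals $[x_2,x_3]$, $[x_3,0]$, $[0,1]$ are mapped by $[x_2,x_3]\to[x_3,0]\to[0,1]\to$ everything, so the entropy is $\log s$ with $1=s^{-1}+s^{-2}+s^{-3}$. In the same way $x_2<x_3<x_4<x_5=0$ means $A(A-1)^2=1+\sqrt{(1+1/\sqrt A)/A}$, so $A\approx 1.9854$, and $1=s^{-1}+\dots+s^{-4}$.

| period | $A$ | $2-A$ | $h=\log s$ | $\log 2-h$ |
|---|---|---|---|---|
| 3 | 1.7549 | 0.2451 | 0.4812 | 0.2119 |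
| 4 | 1.9408 | 0.0592 | 0.6094 | 0.0838 |
| 5 | 1.9854 | 0.0146 | 0.6563 | 0.0369 |

From row to row $2-A$ is divided by about $4$ (by $4.14$, then $4.06$), and the loss of entropy by a factor that comes down toward $2$ (first $2.53$, then $2.27$). So near $A=2$ the entropy seems to vary like $(2-A)^{1/2}$. This is true and is proved in Section 15: no Hölder exponent larger than $\frac12$ is possible on an interval that contains $a=-2$. Is the exponent better once we stay away from this endpoint?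

Here is the precise question. For $a\in[-2,\frac14]$ let $h(a)=h_{\rm top}(f_a)$ be the entropy of $f_a$ on $[-b_a,b_a]$, where $b_a=\frac12+\frac12\sqrt{1-4a}$ is a fixed point of $f_a$. By Milnor–Thurston, $h$ is monotone in $a$; by Guckenheimer, $h$ is Hölder continuous on $[-2,\frac14]$. Let $a_F=\inf\{a:h(a)=0\}$, the Feigenbaum parameter. The question, from Neil Dobbs and Nicolae Mihalache, "Diabolical entropy", arXiv:1610.02563 (2016), is to prove or disprove: *there exists $\beta>\frac12$ such that, on any compact subinterval of $(-2,a_F)$, $h$ is $\beta$-Hölder continuous.* One $\beta$ must serve all subintervals; the constant may depend on the subinterval. The statement is true, and $\beta=0.51$ works.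

**Theorem 1.** For every compact interval $J\subset(-2,a_F)$ there is $C_J$ with $|h(a)-h(a')|\le C_J|a-a'|^{0.51}$ for all $a,a'\in J$.

Let $\tau=0.543689\ldots$ be the root of $\tau+\tau^2+\tau^3=1$.

**Theorem 2 (complements, not needed for Theorem 1).**

1. Let $a_0\in(-2,a_F)$, and let $G_n$, $n=n(a_0)$, be its last strict period-doubling renormalization (defined in Sections 4 and 7), with core $[-L_n,1]$. Put $\Lambda=\lim_k\frac1k\log\max_{[-L_n,1]}|(G_n^k)'|$. Then $h$ is $\beta$-Hölder near $a_0$ for each $\beta>0$ with $\beta\Lambda<h(G_n)$.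
2. With $a_1=-(1+\tau)=-1.5437\ldots$, $h$ is $0.55$-Hölder on compact subintervals of $(-2,a_1]$.
3. $a_1\in(-2,a_F)$, and if $h$ is $\beta$-Hölder on some neighborhood of $a_1$, then $\beta\le\frac{\log2}{2\log(2\tau(1+\tau))}=0.669\ldots$. Hence the supremum $\beta^*$ of exponents admissible in the question satisfies $0.51\le\beta^*\le0.6692$.
4. $h$ is not $\beta$-Hölder on any $[-2,b]$, $b>-2$, if $\beta>\frac12$.

The exact value of $\beta^*$ is not determined here.

## 2. Facts on entropy, laps, coverings and the Schwarzian derivative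

**Monotonicity and continuity.** We use that $h$ is continuous and monotone. Since $h(-2)=\log2$ and $h(a)=0$ for $a\ge0$ (Section 4), $h$ is nonincreasing. By continuity $h(a_F)=0$, and $h(a)>0$ for $a<a_F$ by definition of $a_F$.

**Measures and factors.** The variational principle says that $h(g)$ is the supremum of $h_\mu(g)$ over ergodic invariant probability measures. A factor of a system has entropy at most that of the system, and $h(g^m)=m\,h(g)$.

**Laps.** A lap of a piecewise monotone interval map is a maximal interval of monotonicity; $\operatorname{lap}(g)$ is their number. Misiurewicz–Szlenk: $\operatorname{lap}(g^m)^{1/m}\to e^{h(g)}$. In particular monotone maps have entropy $0$ and unimodal maps have entropy at most $\log2$.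

**Coverings.** Let $I_1,\dots,I_r$ be closed intervals with disjoint interiors and let $\mathsf M_{ij}=1$ if $g(I_i)\supset I_j$, and $0$ otherwise. Then $h(g)\ge\log r(\mathsf M)$, where $r$ denotes the spectral radius, with equality if the $I_i$ form a Markov partition by monotone pieces. One computes $r(\mathsf M)$ from cycles: $\det(1-t\mathsf M)=\sum(-1)^{c}t^{\text{total length}}$, summed over all sets of $c\ge0$ pairwise disjoint simple cycles of the graph $i\to j\iff\mathsf M_{ij}=1$. Since $r(\mathsf M)$ is an eigenvalue (Perron–Frobenius), $1/r(\mathsf M)$ is the smallest positive zero of this polynomial when $r(\mathsf M)>0$. In the period-3 example the simple cycles are $(J)$ and $(IJ)$, both through $J$, and $\det(1-t\mathsf M)=1-t-t^2$.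

**Odd periods.** Used only for Theorem 2(3), from Block–Guckenheimer–Misiurewicz–Young (LNM 819, 1980): an interval map with a periodic point of odd period $p>1$ has $h\ge\log s_p$, where $s_p$ is the largest root of $x^p-2x^{p-2}-1$. For $p=3$ this polynomial is $(x+1)(x^2-x-1)$, and $s_3$ is the golden mean.

**Pringsheim's theorem.** A power series with nonnegative coefficients and finite radius of convergence $R>0$ is singular at the point $R$.

**Schwarzian derivative.** $\mathcal Sf=\frac{f'''}{f'}-\frac32\big(\frac{f''}{f'}\big)^2$ where $f'\ne0$. With $\eta=f''/f'$ one has $\mathcal Sf=\eta'-\frac12\eta^2$. Also $\mathcal S(f\circ g)=(\mathcal Sf\circ g)\,g'^2+\mathcal Sg$, and $(|f'|^{-1/2})''=-\frac12\,\mathcal Sf\,|f'|^{-1/2}$. Affine maps have $\mathcal S=0$, and $\mathcal S(x^2)=-\frac3{2x^2}<0$ for $x\neq0$.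

## 3. Entropy against derivative growth: the sup norm and the Chebyshev metric

Write $x_i(a)=G^i(0)$ and suppose that $|x_i'(a)|\le C\kappa^i$. Two parameters at distance $\epsilon$ then have critical orbits that stay together up to time about $M=\log(1/\epsilon)/\log\kappa$. The signs of the $x_i$ determine the entropy, and agreement of the first $M$ signs should move the entropy by at most $Ce^{-hM}=C\epsilon^{h/\log\kappa}$. So, heuristically, an exponent above $\frac12$ comes from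
$$h>\tfrac12\log\kappa .\tag{1}$$

**First attempt: $\kappa=\max|G'|$.** On $[-1,1]$ this maximum is $2A$. At the period-3 parameter $\frac12\log(2A)\approx0.628$ while $h\approx0.481$, so (1) fails. At $A=1+\tau$ we shall find $h=\frac12\log2\approx0.347$, while $\frac12\log(2A)\approx0.564$. At $A=2$ itself one gets exactly the ratio $\log2/\log4=\frac12$, and no more.

**A better metric.** At $A=2$ use the density $\rho(x)=(1-x^2)^{-1/2}$. As $1-G(x)^2=4x^2(1-x^2)$, we get $|G'(x)|\rho(G(x))/\rho(x)=4|x|\sqrt{1-x^2}/(2|x|\sqrt{1-x^2})=2$: the map expands this metric exactly by $2$, not by $4$. For $1<A<2$ put $L=A-1$, so that $G$ maps $[-1,1]$ onto $[-L,1]$, and take $\rho(x)=((1-x)(x+L))^{-1/2}$. Now $1-G=Ax^2$ and $G+L=A(1-x^2)$, so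
$$\Big(|G'|\frac{\rho\circ G}{\rho}\Big)^2=\frac{4A^2x^2(1-x)(x+L)}{Ax^2\cdot A(1-x^2)}=4\,\frac{x+L}{1+x}\le2(1+L)=2A .$$
So $\kappa=\sqrt{2A}$ replaces $2A$, and $\log\kappa$ is halved. At $A=1+\tau$ we have $\frac12\log\sqrt{2A}\approx0.282<0.347$, and (1) holds.

Three points remain. First, $\rho$ is infinite at $1$ and $-L$, which are the first two points of the critical orbit. If $L<1$ one can move the two poles slightly outward at an arbitrarily small cost (Section 8). At $A=2$ one cannot: there $x_j=-1$ for $j\ge2$ is a fixed point with multiplier $4$, and the growth along the critical orbit really is $4^m$. Second, near $a_F$ the inequality (1) fails for this $\kappa$: $h(a)\to0$, while $\log\sqrt{2A}>\frac12\log2$ because $A>1$. The remedy is to pass to the last period-doubling renormalization $G_n$, whose entropy is $2^nh(a)$ and will be at least $\frac12\log2$. Third, $G_n$ is not quadratic, so its nonlinearity has to be bounded uniformly in $n$; this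 is Section 6.

If $\kappa_*$ is the expansion bound for $G_n$ and $S=e^{h(G_n)}$, then (1) reads $S^4>\kappa_*^2$. For $S=\sqrt2$ this asks for $\kappa_*^2<4$, so there is not much room.

## 4. Normal form and period-doubling renormalization

**Step 1: reduce to $G_0(x)=1-Ax^2$ on $[-1,1]$.** Let $a\in(-2,\frac14]$. If $a\ge0$, all invariant measures live on $f_a([-b_a,b_a])=[a,b_a]\subset[0,\infty)$, where $f_a$ is monotone, so $h(a)=0$. Let $a<0$ and $A=-a\in(0,2)$. We claim $h(a)=h(G_0|_{[-1,1]})$.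

Since $A<2$ we have $-a<b_a$: this says $\sqrt{1+4A}>2A-1$, which is clear if $2A\le1$ and otherwise follows by squaring, since $8A>4A^2$. The interval $[a,-a]$ is invariant, since $f_a([a,-a])=[a,a^2+a]$ and $a^2+a\le-a$. If $|x|<b_a$ then $f_a(x)\in[a,b_a)$. The fixed points of $f_a$ are $b_a$ and a negative point, so $f_a(x)<x$ on $[-a,b_a)$. An orbit that stayed in $(-a,b_a)$ forever would decrease to a fixed point in $[-a,b_a)$, and there is none. So every point of $(-b_a,b_a)$ enters $[a,-a]$. As $-b_a\mapsto b_a$, every ergodic measure lives on $[a,-a]$ or on $\{b_a\}$, and $h(a)=h(f_a|_{[a,-a]})=h(G_0|_{[-1,1]})$.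

If $A\le1$, then $G_0([-1,1])\subset[0,1]$, where $G_0$ is monotone, so $h(a)=0$. Hence $h(a)>0$ and $a>-2$ imply $A\in(1,2)$. For $a=-2$, Section 1 gives $h(-2)=\log2$.

**Step 2: define the class of maps and the renormalization.** Consider
$$G(x)=1-q(x^2),\qquad q\text{ a polynomial},\quad q(0)=0,\quad q'>0\text{ on }[0,1],\quad L:=q(1)-1>-1 .$$
So $G(0)=1$, $G(1)=-L$, and $G$ decreases on $[0,1]$. Let $\alpha\in(0,1)$ be the unique fixed point of $G$ in $(0,1)$.

**Definition (core).** If $|L|<1$, then $G([-1,1])=[-L,1]\subset[-1,1]$; this interval is the core of $G$.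

All invariant measures live on the core, so $h(G|_{[-1,1]})$ is the entropy on the core; we write $h(G)$.

**Definition (renormalization).** If $0<L<\alpha$, put
$$RG(x)=-\frac{G(G(Lx))}L=1-q_1(x^2),\qquad q_1(y)=\frac1L\big[q(1)-q(Z(y)^2)\big],\quad Z(y)=1-q(L^2y).\tag{2}$$

The formula for $q_1$ holds since $G(Lx)=Z(x^2)$ and $1-\frac1L(q(Z^2)-1)=\frac1L(1+L-q(Z^2))$. For $y\in[0,1]$ we have $Z(y)\in[z,1]$ with $z:=Z(1)=G(L)>G(\alpha)=\alpha>L$. So $q_1(0)=0$ and $q_1'(y)=2LZ\,q'(Z^2)\,q'(L^2y)>0$ on $[0,1]$. Let $g=G\circ G$, which is strictly increasing on $[0,L]$ (there $G$ decreases into $[z,1]$, and decreases again on $[z,1]$). Then $L_1:=q_1(1)-1=-RG(1)=g(L)/L>g(0)/L=-1$. So $RG$ belongs to the same class.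

Starting at $G_0$ ($q_0(y)=Ay$, $L_0=A-1$), put $G_{j+1}=RG_j$ as long as $0<L_j<\alpha_j$. We write $q_j,L_j,\alpha_j$, and $q_{j,a}$ etc. to show the parameter. Coefficients, $L_j$ and $\alpha_j$ depend real-analytically on $a$ (for $\alpha_j$ use $G_j'(\alpha_j)<0$ and the implicit function theorem), and the conditions $0<L_j<\alpha_j$ are open in $a$. Since every $G_j$ is even, $RG(x)=(-L)^{-1}G^2(-Lx)$, and by induction
$$G_n(x)=\lambda_n^{-1}f_a^{N}(\lambda_nx),\qquad N=2^n,\quad\lambda_n=a\prod_{j<n}(-L_j)\ne0 .\tag{3}$$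

**Example.** For $A=1.45$: $L_0=0.45$ and $\alpha_0=(-1+\sqrt{6.8})/2.9\approx0.554$, so $G_0$ is renormalizable. By (2), $q_1(y)=2A^2L_0\,y-A^3L_0^3\,y^2\approx1.8923y-0.2778y^2$, so $L_1\approx0.6144$. As $G_1(0.52)\approx0.509<0.52$, we have $\alpha_1<0.52<L_1$, and the procedure stops at $n=1$.

**Step 3: record the sign of the Schwarzian.** We have $\mathcal Sq_0=0$. By (2), $q_{j+1}$ is a composition of affine maps, $q_j$ (taken on $[0,1]$), squaring (at points $Z\ge z>0$) and $q_j$ again. By the chain rule, inductively, $\mathcal Sq_j\le0$ on $[0,1]$. Hence $\mathcal SG_j<0$ and $\mathcal S(G_j\circ G_j)<0$ on the part of $[-1,1]$ where the derivatives are nonzero (as long as $G_j$ maps $[-1,1]$ to itself), because $\mathcal S(x^2)<0$. Let $\varphi_j:[0,1+L_j]\to[0,1]$ be the inverse of $q_j$ and $\eta_j=\varphi_j''/\varphi_j'$. The chain rule applied to $\varphi_j\circ q_j$ gives $\mathcal S\varphi_j\ge0$, that is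
$$\eta_j'\ge\tfrac12\eta_j^2 ;\tag{4}$$
in particular $\eta_j$ is nondecreasing. The function $\eta_j$ is our measure of how far $G_j$ is from quadratic. In the example, $\eta_1(1+L_1)=-q_1''(1)/q_1'(1)^2\approx0.311$.

## 5. Distortion from a positive Schwarzian, and how $\eta$ and $h$ renormalize

The first lemma converts (4) and a bound for $\eta$ at the right endpoint into bounds for $\varphi$.

**Lemma 1.** Let $\varphi$ be $C^3$ on $[0,w_0]$, $w_0>0$, $\varphi'>0$, $\varphi(0)=0$, $\eta=\varphi''/\varphi'$, $\eta'\ge\frac12\eta^2$, $\eta(w_0)\ge0$, $k=\frac12\eta(w_0)$. For $0\le w<w_0$: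

(i) $w_0\varphi'(w_0)/\varphi(w_0)\le1+kw_0$, and this quotient is $\ge1$ if $\eta\ge0$;

(ii) $\dfrac{\varphi(w_0)-\varphi(w)}{\varphi'(w)(w_0-w)}\le1+k(w_0-w)$;

(iii) $\dfrac{\varphi(w)}{\varphi(w_0)}\ge\dfrac{w/w_0}{1+k(w_0-w)}$.

*Proof.* Put $\psi=\varphi'^{-1/2}$. Then $\psi'=-\frac12\eta\psi$ and $\psi''=-\frac12\psi(\eta'-\frac12\eta^2)\le0$, so $\psi$ is concave and lies below its tangent at $w_0$: $\psi(v)\le\psi(w_0)(1+k(w_0-v))$.

(i) Squaring, $\varphi'(v)\ge\varphi'(w_0)(1+k(w_0-v))^{-2}$. Integrating over $[0,w_0]$ gives $\varphi(w_0)\ge\varphi'(w_0)\,w_0/(1+kw_0)$. If $\eta\ge0$, then $\varphi$ is convex with $\varphi(0)=0$, so $\varphi(w_0)\le w_0\varphi'(w_0)$.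

(ii) Let $d=w_0-w$. The tangent bound at $v=w$ gives $\psi(w_0)\ge\psi(w)/(1+kd)$, and by concavity $\psi(w+vd)\ge\psi(w)\big[(1-v)+\frac v{1+kd}\big]$ for $v\in[0,1]$. For $P,Q>0$ we have $\int_0^1[(1-v)P+vQ]^{-2}dv=\frac1{PQ}$. With $P=1$, $Q=1/(1+kd)$, the average of $\varphi'/\varphi'(w)=\psi(w)^2/\psi^2$ over $[w,w_0]$ is at most $1+kd$.

(iii) Let $\Phi(v)=\frac v{1+k(w_0-v)}$. Then $\Phi'(v)=\frac{1+kw_0}{(1+k(w_0-v))^2}$ and $\Phi''/\Phi'=\frac{2k}{1+k(w_0-v)}\ge0$. We claim $\eta\le\Phi''/\Phi'$. This is trivial where $\eta(v)\le0$. If $\eta(v)>0$, then $\eta>0$ on $[v,w_0]$ and $(1/\eta)'=-\eta'/\eta^2\le-\frac12$ there, so $\frac1{\eta(v)}\ge\frac1{\eta(w_0)}+\frac12(w_0-v)$, which is $\eta(v)\le\frac{2k}{1+k(w_0-v)}$. Hence $(\log(\varphi'/\Phi'))'\le0$ and $\varphi'/\Phi'$ is nonincreasing. Therefore $\varphi(w)=\int_0^w\frac{\varphi'}{\Phi'}\Phi'\ge\frac{\varphi'(w)}{\Phi'(w)}\Phi(w)$, so $(\varphi/\Phi)'\le0$ for $w>0$. As $\Phi(w_0)=w_0$, this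 gives $\varphi(w)\ge\varphi(w_0)\Phi(w)/w_0$; for $w=0$ the claim is trivial. $\square$

The second lemma is the exact law by which $\eta$ changes under renormalization.

**Lemma 2.** Let $G$ be as in Section 4 with $0<L<\alpha$; let $\varphi=q^{-1}$, $\eta=\varphi''/\varphi'$, $L'=L_1$, and let $\eta_1$ belong to $\varphi_1=q_1^{-1}$. For $w\in[0,1+L']$ put $\theta=1+L-Lw\in[1-LL',1+L]$, $Z=\sqrt{\varphi(\theta)}$, $F=\theta\varphi'(\theta)/\varphi(\theta)$, $m=\theta\eta(\theta)$. Then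
$$\eta_1(w)=\frac L{2\theta}\big[F-2m+FZ\,\eta(1-Z)\big].$$

*Proof.* By (2), $q_1(y)=w$ means $q(Z^2)=1+L-Lw=\theta$ and $q(L^2y)=1-Z$. (At $w=1+L'$ this reads $\theta=q(z^2)>0$, so $\theta>0$ always.) So $\varphi_1(w)=L^{-2}\varphi(1-Z)$ with $Z=\sqrt{\varphi(\theta)}$, and
$$-\frac{dZ}{dw}=\frac{L\varphi'(\theta)}{2Z}=\frac{LFZ}{2\theta},\qquad\log\Big(-\frac{dZ}{dw}\Big)=\log\varphi'(\theta)-\tfrac12\log\varphi(\theta)+\text{const}.$$
From $\varphi_1'=L^{-2}\varphi'(1-Z)\cdot(-dZ/dw)$ and $d\theta/dw=-L$, the logarithmic derivative is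
$$\eta_1=\eta(1-Z)\frac{LFZ}{2\theta}-L\eta(\theta)+\frac L2\,\frac{\varphi'(\theta)}{\varphi(\theta)},$$
which is the claim, as $\eta(\theta)=m/\theta$ and $\varphi'(\theta)/\varphi(\theta)=F/\theta$. $\square$

For $q=q_0$ linear, $\eta=0$, $m=0$, $F=1$, so $\eta_1(1+L_1)=\frac{L_0}{2(1-L_0L_1)}$. For $A=1.45$ this is $0.45/1.447\approx0.311$, as computed above.

**Lemma 3.** If $0<L<\alpha$ and $g(L)<L$, then $h(G|_{[-1,1]})=\frac12h(RG|_{[-1,1]})$.

*Proof.* Let $K_0=[-L,L]$, $K_1=[z,1]$, $z=G(L)>L$. These are disjoint, $G(K_0)=K_1$, and $G(K_1)=[-L,g(L)]\subset K_0$. An ergodic measure $\mu$ lives on the core $K_0\cup(L,z)\cup K_1$. The set $K=K_0\cup K_1$ satisfies $K\subset G^{-1}K$, and both have the same measure, so $\mu(K)\in\{0,1\}$. If $\mu(K)=0$, then $\operatorname{supp}\mu$ is a compact invariant subset of $[L,z]$. On it $G$ agrees with $r\circ G$, where $r$ is the retraction of $\mathbb R$ onto $[L,z]$; and $r\circ G$ is a monotone map of $[L,z]$,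 of entropy $0$. So $h_\mu(G)=0$. Hence $h(G)=h(G|_K)=\frac12\max\{h(G^2|_{K_0}),h(G^2|_{K_1})\}$. The surjection $G:K_0\to K_1$ makes $G^2|_{K_1}$ a factor of $G^2|_{K_0}$, so the maximum is $h(G^2|_{K_0})$. Finally $x\mapsto-Lx$ conjugates $RG|_{[-1,1]}$ to $G^2|_{K_0}$, because $G^2(-Lx)=G^2(Lx)=-L\,RG(x)$. $\square$

## 6. A priori bounds along the renormalizations

**Proposition 4.** Let $a>-2$, $h(a)>0$, $n\ge0$, and suppose $G_0,\dots,G_n$ are defined with $0<L_j<\alpha_j$ for $j<n$. Then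

* (O) $0<L_j<1$ and $h(G_j|_{[-1,1]})=2^jh(a)$ for $0\le j\le n$;
* (P) $\eta_j\ge0$ for $j\le n$ (so $\varphi_j$ is convex, $q_j$ concave); $\eta_0=0$, and $\eta_j(1+L_j)\le\dfrac{L_{j-1}}{2(1-L_{j-1}L_j)}$ for $1\le j\le n$;
* (Q) $L_j<\tau$ and $(1+L_j)\eta_j(1+L_j)\le\frac12$ for $j\le n-1$;
* (R) $L_j<0.475$ for $j\le n-2$.

The proof is an induction. The point is that (Q) at level $j$ makes the bracket in Lemma 2 at most $1$ at the right end, and that (R), a bound better than $L_j<\tau$, makes (Q) reproduce itself.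

**Step 1: consequences of concavity.** If $q_j$ is concave and $0<L_j<\alpha_j$ then, dropping $j$, $1-\alpha=q(\alpha^2)\ge\alpha^2q(1)=\alpha^2(1+L)$. So $1-L>1-\alpha\ge\alpha^2(1+L)>L^2(1+L)$, which means $L<\tau$; and $1-\alpha>\alpha^2$, which means $\alpha<0.6181$.

**Step 2: start of the induction.** For $j=0$: $\eta_0=0$, $L_0=A-1\in(0,1)$ and $h(G_0)=h(a)$ by Section 4; if $n\ge1$, then (Q) for $j=0$ follows from Step 1.

Now let $j\le n-1$. Suppose (O), (P), (Q) hold for indices $\le j$ and (R) for indices $\le j-1$. Write $G,q,L,\alpha,\varphi,\eta$ for the objects at level $j$, and $L'=L_{j+1}$.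

**Step 3: show $L'<1$, so that $G_{j+1}$ maps $[-1,1]$ into itself.** Put $w_\alpha=1-\alpha=q(\alpha^2)$, so $\varphi(w_\alpha)=\alpha^2$. By (Q) and monotonicity of $\eta$, $\eta\le\frac12$. Lemma 1(i) on $[0,w_\alpha]$ gives $\varphi'(w_\alpha)\le\frac{\alpha^2}{1-\alpha}\big(1+\frac{1-\alpha}4\big)$, and thus
$$|G'(\alpha)|=2\alpha q'(\alpha^2)=\frac{2\alpha}{\varphi'(w_\alpha)}\ge\frac{2(1-\alpha)}{\alpha\big(1+\frac{1-\alpha}4\big)}=\frac{8(1-\alpha)}{\alpha(5-\alpha)}\ge1.12 ,$$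
since the last quotient decreases in $\alpha$ and $\alpha<0.6181$. So $g'(\alpha)=G'(\alpha)^2>1$ for $g=G\circ G$.

On $(0,\alpha]$ we have $g'>0$ and $\mathcal Sg<0$, so $(g'^{-1/2})''>0$. By strict convexity, $g'(v)>\min(g'(u),g'(w))$ for $u<v<w$ in $(0,\alpha]$. Suppose $g(x)\ge x$ for some $x\in(0,\alpha)$. As $g(0)=-L<0$, there is a smallest fixed point $x_1\in(0,\alpha)$ of $g$. By the mean value theorem some $u\in(0,x_1)$ has $g'(u)=(x_1+L)/x_1>1$. On $[x_1,\alpha]$ the average of $g'$ is $1$, since both ends are fixed, while $g'>1$ near $\alpha$; so $g'(v)<1$ for some $v\in(x_1,\alpha)$. This contradicts $g'(v)>\min(g'(u),g'(\alpha))>1$. Hence $g(x)<x$ on $(0,\alpha)$, in particular $g(L)<L$, that is $L'<1$.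

**Step 4: prove (O) for $j+1$.** By Lemma 3, $h(G_{j+1})=2h(G_j)=2^{j+1}h(a)>0$. If $L'\le0$, then $G_{j+1}([-1,1])=[-L',1]\subset[0,1]$, where $G_{j+1}$ is monotone, so $h(G_{j+1})=0$, a contradiction. So $0<L'<1$.

**Step 5: prove (P) for $j+1$.** In Lemma 2, $F\ge1$ by convexity of $\varphi$, $\eta\ge0$, and $0\le m\le(1+L)\eta(1+L)\le\frac12$, because $\theta\le1+L$ and $\eta$ is nondecreasing. So the bracket is at least $1-1+0=0$ and $\eta_{j+1}\ge0$.

Now let $w=1+L'$, so $\theta=1-LL'$ and $Z=z$. As $L<z$, $1-z=q(L^2)<q(z^2)=\theta$, so $\eta(1-z)\le\eta(\theta)=m/\theta$. By Lemma 1(i) on $[0,\theta]$, $F\le1+\frac m2$. So the bracket is at most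
$$1-\tfrac{3m}2+\big(1+\tfrac m2\big)\frac z\theta\,m .$$
By convexity $z^2=\varphi(\theta)\le\theta\,\varphi(1+L)/(1+L)=\theta/(1+L)$, and $\theta\ge1-L$, so
$$\Big(\frac z\theta\Big)^2\le\frac1{\theta(1+L)}\le\frac1{(1-L)(1+L)}\le\frac1{1-\tau^2}<1.4197 .$$
Thus $(1+\frac m2)\frac z\theta\le1.25\cdot1.1916<\frac32$, the bracket is at most $1$, and $\eta_{j+1}(1+L')\le\frac L{2\theta}=\frac L{2(1-LL')}$.

**Step 6: prove (R) for $j$ when $j+1\le n-1$.** Now $L'<\alpha_{j+1}$ and $q_{j+1}$ is concave, so $L'<\tau$ by Step 1. We bound $z^2$ from both sides. From above, concavity of $q$ gives $z=1-q(L^2)\le1-L^2(1+L)=1-L^2-L^3$. From below we use Lemma 1(iii) with $w_0=1+L$, $\varphi(w_0)=1$, $w=\theta=1-LL'$, $w_0-w=L(1+L')$. By (P) and (R), $\eta(1+L)\le\frac{\hat L}{2(1-\hat LL)}$ with $\hat L=L_{j-1}<0.475$ (and $\eta=0$ if $j=0$). Since $L'<\tau$,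
$$z^2=\varphi(\theta)\ge T(L):=\frac{1-\tau L}{(1+L)\big(1+\frac{cL}{1-0.475L}\big)},\qquad c=\frac{0.475(1+\tau)}4<0.1834 .$$
With $U(L)=(1-L^2-L^3)^2$ we have $T(L)\le z^2\le U(L)$. We show $T>U$ on $[0.475,\tau]$, which excludes $L\ge0.475$.

At $0.475$: $U<0.4453$, and $T>0.7417/1.6411>0.4519$, because $1-0.475\tau>0.7417$ and $1.475\cdot1.1126<1.6411$; also $T(0.475)<0.46$. On $[0.475,\tau]$ we have $1-L^2-L^3\ge1-\tau^2-\tau^3=\tau$, so $-U'=2(1-L^2-L^3)(2L+3L^2)\ge2(0.5436)(1.626)>1.7$. Differentiating $\log T$,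
$$\frac{|T'|}T\le\frac\tau{1-\tau^2}+\frac1{1.475}+\frac c{(1-0.475\tau)^2}<0.773+0.679+0.334<1.8 .$$
As $T$ decreases, $T<0.46$ and $|T'|<0.9$ there. So $T-U$ has derivative at least $1.7-0.9>0$ and is positive at $0.475$; it is positive on $[0.475,\tau]$. As $L<\tau$, we get $L<0.475$.

**Step 7: prove (Q) for $j+1$ when $j+1\le n-1$.** We know $L'<\tau$. By Step 5, $(1+L')\eta_{j+1}(1+L')\le\frac{(1+L')L}{2(1-LL')}$, and this is at most $\frac12$ if and only if $L(1+2L')\le1$, which holds since $0.475(1+2\tau)<0.992$. $\square$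

## 7. The last renormalization level and three lower bounds for its entropy

Fix $a_0\in(-2,a_F)$, so $h(a_0)>0$. Let $n=n(a_0)$ be maximal such that $G_0,\dots,G_n$ are defined with $0<L_j<\alpha_j$ for all $j<n$. It is finite, since $2^nh(a_0)=h(G_n)\le\log2$. By (O) and maximality, $\alpha_n\le L_n<1$. Write $G=G_n$, $q=q_n$, $\varphi=\varphi_n$, $L'=L_n$, $W=1+L'$, $\alpha=\alpha_n$, $S=e^{h(G)}$, $k=\frac12W\eta_n(W)$. By (P), and $L_{n-1}<\tau$ from (Q),
$$k\le k(L'):=\frac{\tau(1+L')}{4(1-\tau L')}\qquad(k=0\text{ if }n=0),$$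
where the function $k(\cdot)$ is increasing.

**Step 1: collect bounds for $q$.** For $y\in[0,1)$ and $w=q(y)$ (with the first fraction at $y=0$ filled in by continuity),
$$\frac{yq'(y)}{q(y)}\le1,\qquad\frac{q'(y)(1-y)}{q(1)-q(y)}=\frac{\varphi(W)-\varphi(w)}{\varphi'(w)(W-w)}\le1+\tfrac12(W-w)\eta_n(W)\le1+k(1-y).\tag{5}$$
The first is concavity of $q$; the second uses Lemma 1(ii) and then $W-w=q(1)-q(y)\le W(1-y)$, again by concavity. At $y=0$ we read off $q'(0)\le(1+k)W$. Let $\zeta\in(\alpha,1)$ be the zero of $G$. Then $1=q(\zeta^2)\ge\zeta^2(1+L')$, so $\zeta\le(1+L')^{-1/2}$. Also $1-\alpha=q(\alpha^2)>\alpha^2$, so $\alpha<0.6181$.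

**Step 2: show $S\ge\sqrt2$ always.** As $L'\ge\alpha$, $G(L')\le\alpha$. Now $G[\alpha,\zeta]=[0,\alpha]$ and $G[0,\alpha]=[\alpha,1]$, so $G^2[\alpha,\zeta]=[\alpha,1]$. And $G^2[\zeta,1]=G[-L',0]=[G(L'),1]\supset[\alpha,1]$. Under $G^2$ each of $[\alpha,\zeta]$ and $[\zeta,1]$ covers both, so $h(G^2)\ge\log2$. This argument uses only $\alpha\le L'<1$.

Next we improve this when $L'$ is large, since then $\kappa_*$ will be large.

**Case (a): $G(L')\le0$.** Then $G[0,1]=[-L',1]$ and $G[-L',0]=[G(L'),1]\supset[0,1]$, as in the period-3 example. So $S\ge\frac{1+\sqrt5}2$ and $S^4>6.85$.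

If $G(L')>0$, then $L'<\zeta$, so $L'^2(1+L')<1$ and $L'<0.7549$. This leaves two cases.

**Case (b): $G(L')>0$ and $L'\ge0.65$.** Put $z_*=G(L')$. As $L'\ge0.65>\alpha$, $z_*\in(0,\alpha)$. *Claim: $G(z_*)\ge\zeta$.* Otherwise $q(z_*^2)=1-G(z_*)>1-\zeta\ge1-(1+L')^{-1/2}$. On the other hand $z_*=1-q(L'^2)\le1-L'^2-L'^3$ and, by concavity, $q(z_*^2)\le q'(0)z_*^2\le(1+k)(1+L')(1-L'^2-L'^3)^2$. For $L'\in[0.65,0.7]$ the lower bound exceeds $0.2214$, and the upper bound is at most $1.3731\cdot1.7\cdot0.09174<0.2142$. For $L'\in[0.7,0.7549]$ the lower bound exceeds $0.23$, and the upper bound is at most $1.4046\cdot1.7549\cdot0.0279<0.07$. (Here $k(0.7)<0.3731$ and $k(0.7549)<0.4046$.) Both are contradictions.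

Let $b_0\in(0,\alpha)$ with $G(b_0)=\zeta$; the claim gives $z_*\le b_0$. For
$$I_1=[-L',0],\quad I_2=[0,b_0],\quad I_3=[b_0,\alpha],\quad I_4=[\alpha,\zeta],\quad I_5=[\zeta,1]$$
we have $G(I_1)=[z_*,1]\supset I_3\cup I_4\cup I_5$, $G(I_2)=I_5$, $G(I_3)=I_4$, $G(I_4)=I_2\cup I_3$, $G(I_5)=I_1$. The simple cycles are $(I_1I_5)$, $(I_3I_4)$, $(I_1I_4I_2I_5)$, $(I_1I_3I_4I_2I_5)$, and only the first two are disjoint. So
$$\det(1-t\mathsf M)=1-2t^2-t^4-t^5+t^4=1-2t^2-t^5 .$$
Hence $S\ge s_5$ with $s_5^5=2s_5^3+1$. At $1.512$ the left side is below $7.903$ and the right side above $7.913$, so $s_5>1.512$ and $S^4>5.22$.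

**Case (c): $G(L')>0$ and $L'<0.65$.** We keep $S^4\ge4$.

**Example.** For $A=1.45$, $n=1$: $L_1=0.614<0.65$ and $G_1(L_1)\approx0.325>0$, which is case (c). Here Step 2 gives $h(G_1)\ge\frac12\log2$ and Lemma 3 gives $h(-1.45)\ge\frac14\log2$.

## 8. Expansion of $G_n$ in a Chebyshev metric

**Step 1: bound the expansion in the metric with poles at $1$ and $-L'$.** For $x\in[-L',1]$ and $y=x^2$ set
$$B(x)=4\cdot\frac{yq'(y)}{q(y)}\cdot\frac{q'(y)(1-y)}{q(1)-q(y)}\cdot\frac{x+L'}{1+x}$$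
with removable singularities filled in. For quadratic $G$ the first two fractions are $1$, and this is the expression of Section 3. By (5), $B\le4\mathcal M$ with
$$\mathcal M(x)=\big(1+k(1-x^2)\big)\frac{x+L'}{1+x}=\frac{x+L'}{1+x}+k(1-x)(x+L').$$
As $\frac{x+L'}{1+x}=1-\frac{1-L'}{1+x}$ increases in $x$ and $1+k(1-x^2)\le1+k$, we have $\mathcal M(x)\le\mathcal M(0)$ for $x<0$. So consider $x\in[0,1]$.

In case (a), $\mathcal M\le1+k<1+\frac\tau{2(1-\tau)}<1.5958$, so $B<6.3832$.

In case (b), $k<0.4046$. The first term of $\mathcal M$ is at most $\frac{1+L'}2$, and $(1-x)(x+L')\le\big(\frac{1+L'}2\big)^2$. So $\mathcal M<0.8775+0.4046\cdot0.7700<1.1891$ and $B<4.7564$.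

In case (c), $k\le k(0.65)<0.347$, and $\mathcal M$ increases with $L'$ and $k$, so $\mathcal M\le1+H$ with
$$H(x)=-\frac{0.35}{1+x}+0.347\,(0.65+0.35x-x^2).$$
$H$ is concave, $H(0.42)<-0.0311$ and $0<H'(0.42)<0.0036$. The tangent at $0.42$ gives $H<-0.0311+0.0036\cdot0.58<-0.029$ on $[0,1]$, so $B<3.884$.

Let $\kappa_*^2=6.39,\ 4.76,\ 3.885$ in cases (a), (b), (c), with $\kappa_*>0$. Then $\sup B<\kappa_*^2$.

**Step 2: compare with the entropy.** In all cases
$$0.51\log\kappa_*=0.255\log\kappa_*^2<h(G_n).\tag{6}$$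
Indeed in case (a) $0.255\log6.39<0.4730<0.481<\frac14\log6.85$; in case (b) $0.255\log4.76<0.3979<0.413<\frac14\log5.22$; in case (c) $0.255\log3.885<0.3461<0.3465<\frac12\log2$.

**Step 3: move the poles outward and let the parameter vary.**

**Lemma 5.** There are a neighborhood $U$ of $a_0$ and $C$ such that for $a\in U$: $G_{n,a}$ is defined with $0<L_{j,a}<\alpha_{j,a}$ ($j<n$), $0<L_{n,a}<1$, and $|(G_{n,a}^m)'(x)|\le C\kappa_*^m$ for all $m\ge0$, $x\in[-L_{n,a},1]$.

*Proof.* The first claims are openness and continuity. The polynomials $q_a:=q_{n,a}$ have coefficients continuous in $a$, so by compactness, for some $\epsilon_0>0$ and all $a$ near $a_0$, $q_a'>0$ on $[0,1+\epsilon_0]$. For $u>1$ near $1$ let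
$$l=l(u,a)=1-q_a(u^2)<1-q_a(1)=-L_{n,a},\qquad\rho(x)=\big((u-x)(x-l)\big)^{-1/2}\text{ on }[-L_{n,a},1].$$
With $y=x^2$ and $G=G_{n,a}$: $G'(x)^2=4yq_a'(y)^2$, $u-G(x)=u-1+q_a(y)\ge q_a(y)$, $G(x)-l=q_a(u^2)-q_a(y)$, and $u-x=(u^2-y)/(u+x)$. Hence
$$\Big(|G'(x)|\frac{\rho(G(x))}{\rho(x)}\Big)^2=\frac{4yq_a'(y)^2(u-x)(x-l)}{(u-G(x))(G(x)-l)}\le R(u,a,x):=4\cdot\frac{yq_a'(y)}{q_a(y)}\cdot\frac{q_a'(y)(u^2-y)}{q_a(u^2)-q_a(y)}\cdot\frac{x-l}{u+x}$$
(at $y=0$ the left side is $0$). The quotients $q_a(y)/y$ and $(q_a(u^2)-q_a(y))/(u^2-y)$ are polynomials in $y$, $u^2$ with coefficients continuous in $a$, and they are positive because $q_a'>0$ on $[0,1+\epsilon_0]$. Also $u+x\ge1-L_{n,a}>0$. So for small $\epsilon$, $R$ extends continuously to the compact set $\{1\le u\le1+\epsilon,\ |a-a_0|\le\epsilon,\ -L_{n,a}\le x\le1\}$, and $R(1,a_0,x)=B(x)$.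

If there were no $u>1$ and no neighborhood $U$ with $R(u,a,x)\le\kappa_*^2$ for all $a\in U$, $x\in[-L_{n,a},1]$, there would be $(u_i,a_i,x_i)\to(1,a_0,x)$ with $R(u_i,a_i,x_i)>\kappa_*^2$, hence $B(x)\ge\kappa_*^2$, a contradiction. Fix such $u$ and $U$, with $U$ relatively compact in the range of parameters considered. On $[-L_{n,a},1]$, $u-x\ge u-1>0$ and $x-l\ge q_a(u^2)-q_a(1)>0$, so $\rho$ is bounded above and below, uniformly in $a\in U$. As $G$ maps $[-L_{n,a},1]$ into itself, iteration gives $|(G^m)'(x)|\le\kappa_*^m\rho(x)/\rho(G^m(x))\le C\kappa_*^m$. $\square$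

## 9. The kneading determinant and its slope at $e^{-h}$

Let $a\in U$, with $U$ shrunk so that $h>0$ on $U$. Let $G=G_{n,a}$; by (O), $S=e^{h(G)}=e^{Nh(a)}>1$, and $0<L_{n,a}<1$. Let $x_i=G^i(0)$ and assume that $0$ is not $G$-periodic, so $x_i\ne0$ for $i\ge1$.

**Definition (kneading determinant).** Put $e(x)=-\operatorname{sgn}x$, the sign of $G'(x)$, $e_i=e(x_i)$, $\varepsilon_0=1$, $\varepsilon_i=e_1\cdots e_i$, and $D(t)=\sum_{i\ge0}\varepsilon_it^i$ for $|t|<1$.

Always $x_1=1$ and $x_2=-L_{n,a}<0$, so $e_1=-1$, $e_2=1$.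

**Example.** Let $A=1+\tau$, $n=0$. Since $1-(1+\tau)\tau^2=\tau$, the critical orbit is $1,-\tau,\tau,\tau,\dots$, so $e_i=-1$ for $i\ge3$ and
$$D(t)=1-t-t^2+t^3-t^4+\cdots=1-t-t^2+\frac{t^3}{1+t}=\frac{1-2t^2}{1+t}.$$
Its positive zero is $1/\sqrt2$, in line with $h=\frac12\log2$ (Section 14), and it is a simple zero.

**Definition (precritical points, itinerary series).** A point $x$ is precritical of order $r\ge0$ if $G^r(x)=0$; the order is unique, as $0$ is not periodic. For $x$ in the core and not precritical let $\theta_x(t)=\sum_{i\ge0}t^i\prod_{l=0}^ie(G^lx)$.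

The points $x_i$, $i\ge1$, are not precritical, and
$$D=1+t\,\theta_{x_1},\qquad\theta_{x_1}=-(1+t\,\theta_{x_2}).\tag{7}$$

Let $\gamma_i(J)<\infty$ be the number of $x\in J$ with $G^i(x)=0$, $\Gamma_J=\sum_i\gamma_i(J)t^i$, $\gamma_i=\gamma_i((-L_{n,a},1))$ and $\Gamma=\Gamma_{(-L_{n,a},1)}$. The zeros of $(G^m)'=\prod_{l<m}G'\circ G^l$ in the open core are the precritical points of order $<m$. They are simple: only one factor vanishes, and $G'(x)=-2xq'(x^2)$ with $q'(0)>0$. So they are exactly the turning points of $G^m$, and $\operatorname{lap}(G^m)=1+\sum_{i<m}\gamma_i$. Therefore $\sum_{m\ge1}\operatorname{lap}(G^m)t^m=\frac t{1-t}(1+\Gamma(t))$. By Misiurewicz–Szlenk the left side has radius of convergence $1/S<1$. Since $\gamma_i\le\operatorname{lap}(G^{i+1})$, $\Gamma$ has radius at least $1/S$; if it were larger, the right side would converge beyond $1/S$. So the radius of $\Gamma$ is $1/S$.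

**Lemma 6.** (i) $1/S$ is the smallest positive zero of $D$. (ii) For nonprecritical $y<x$ in the core and $0\le t\le1/S$, $\theta_y(t)\ge\theta_x(t)$. (iii) If $\sqrt2\le S\le2$, then $D'(1/S)<0$.

*Proof.* **Step 1: compute the jumps of $\theta$.** Truncate: $\theta_x^{(m)}$ is the sum over $i<m$, and $D^{(m)}=\sum_{i<m}\varepsilon_it^i$. As a function of $x$, $\theta^{(m)}_x$ is locally constant off the precritical points of order $<m$. At such a point $x$ of order $r$ let $E=\prod_{l<r}e(G^lx)$, the orientation of $G^r$ near $x$. If $E=1$, then $G^r<0$ just left and $>0$ just right of $x$; if $E=-1$, the reverse. In both cases $\prod_{l\le r}e(G^l\cdot)$ is $+1$ just left and $-1$ just right of $x$. Afterward, for any bounded number of steps, points on both sides have the signs $e_1,e_2,\dots$. So the jump, left minus right, is $2t^rD^{(m-r)}(t)$, and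
$$\theta_y^{(m)}-\theta_x^{(m)}=\sum_{r<m}2\gamma_r((y,x))\,t^rD^{(m-r)}(t).$$
For $0\le t<1/S$ the series $\sum\gamma_r((y,x))t^r$ converges and $|D^{(m-r)}(t)|\le\frac1{1-t}$; dominated convergence gives $\theta_y-\theta_x=2D\,\Gamma_{(y,x)}$.

**Step 2: deduce (i) and (ii).** Take $y=x_2$, $x=x_1$. By (7), $\theta_{x_1}=(D-1)/t$ and $\theta_{x_2}=(1-D-t)/t^2$. Inserting these and multiplying by $t^2$, for $0<t<1/S$,
$$D(t)\big(1+t+2t^2\Gamma(t)\big)=1 .$$
So $D>0$ on $[0,1/S)$. Then $\theta_y-\theta_x=2D\Gamma_{(y,x)}\ge0$, which is (ii) for $t<1/S$, hence also at $1/S<1$ by continuity. If $D(1/S)\ne0$, the identity would continue $\Gamma$ analytically to a neighborhood of $1/S$, contrary to Pringsheim's theorem. So $D(1/S)=0$, which is (i).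

**Step 3: write $D'(1/S)$ with bounded tails.** Let $t=1/S$ and $\sigma_j=1+t\theta_{x_{j+1}}(t)=\sum_{i\ge0}\frac{\varepsilon_{j+i}}{\varepsilon_j}t^i$. Then $\sigma_0=D(t)=0$, $\sigma_j=1+e_{j+1}t\sigma_{j+1}$, and
$$tD'(t)=\sum_{i\ge1}i\,\varepsilon_it^i=\sum_{j\ge1}\sum_{i\ge j}\varepsilon_it^i=\sum_{j\ge1}\varepsilon_jt^j\sigma_j .$$
From $D(t)=0$ and (7), $t\theta_{x_1}=-1$ and $t\theta_{x_2}=S-1$. As $x_{j+1}\in[x_2,x_1]$, (ii) gives $0\le\sigma_j\le S$. The recursion gives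
$$\sigma_1=S,\qquad\sigma_2=S(S-1),\qquad e_3\sigma_3=S(S^2-S-1).$$
As $\varepsilon_1=\varepsilon_2=-1$ and $\varepsilon_3=-e_3$, the terms $j=1,2,3$ are $-1$, $-\frac{S-1}S$, $-\frac{S^2-S-1}{S^2}$. The rest is at most $\sum_{j\ge4}S^{1-j}=\frac1{S^2(S-1)}$. So
$$tD'(t)\le-3+\frac2S+\frac1{S^2}+\frac1{S^2(S-1)} .$$
The right side decreases in $S$ and equals $-\frac13$ at $S=\frac32$. This settles $S\ge\frac32$.

**Step 4: one more term for $\sqrt2\le S<\frac32$.** Now $S^2-S-1<0$, so $e_3=-1$ (because $\sigma_3\ge0$), $\varepsilon_3=1$, $\sigma_3=S(1+S-S^2)$, $e_4\sigma_4=S(\sigma_3-1)=S(S+S^2-S^3-1)$, and $\varepsilon_4=e_4$. The term $j=4$ is $\frac{S+S^2-S^3-1}{S^3}$, and the rest is at most $\sum_{j\ge5}S^{1-j}=\frac1{S^3(S-1)}$. So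
$$tD'(t)\le-4+\frac3S+\frac2{S^2}-\frac1{S^3}+\frac1{S^3(S-1)}\le-4+2.1214+1-0.2962+0.8537<0 .\ \square$$

## 10. From derivative growth to Hölder continuity

**Proposition 7.** Let $a_0\in(-2,a_F)$, $n=n(a_0)$, $\kappa_*>1$, $\beta>0$ with $\beta\log\kappa_*<h(G_{n,a_0})$, and suppose $U\ni a_0$ and $C$ are such that the conclusion of Lemma 5 holds. Then $h$ is $\beta$-Hölder on a neighborhood of $a_0$.

A direct try is this: given $a,a'$, let $M$ be the first time at which $x_i$ takes both signs, or vanishes, between $a$ and $a'$. Then $M-1$ signs agree and $|h(a)-h(a')|\le Ct^M$ with $t\approx e^{-h(G_n)}$. To conclude one needs a lower bound for $|a-a'|$, hence for the length of the interval $x_M([a,a'])$. This interval contains $0$, but it can be arbitrarily short, and the argument stops. The way out is to wait until the interval reaches a fixed size $\delta$, to show that sign changes before that time are rare, and to count how many sign words occur instead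 of asking for a single one.

*Proof.* $C$ denotes various constants, $U$ is a relatively compact interval that may shrink, with $h>0$ on $U$, and $N=2^n$. Write $\xi_k(a)=f_a^k(0)$. Call $a$ periodic if $0$ is $f_a$-periodic. The periodic $a$ form a countable set, being zeros of the nonconstant polynomials $\xi_k$. Also $0$ is periodic for $f_a$ if and only if it is for $G_{n,a}$: by (3), $f_a^k(0)=0$ implies $f_a^{kN}(0)=0$, that is $G_{n,a}^k(0)=0$; the converse is clear from (3). For nonperiodic $a\in U$ let $D_a$ be the kneading determinant of $G_{n,a}$.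

**Case I: $f_{a_0}^p(0)=0$ for some $p\ge1$.** Here we show that $h$ is constant near $a_0$. As $(f_{a_0}^p)'(0)=0$, there are $r>0$ and $U$ such that for $a\in U$, $f_a^p([-r,r])\subset(-r,r)$ and $|(f_a^p)'|\le\frac12$ on $[-r,r]$. So $f_a^{pi}(0)$ converges to a fixed point of $f_a^p$, and the critical orbit converges to an attracting cycle. If $a$ is not periodic, the cycle avoids $0$, so the signs of $\xi_i(a)$, hence by (3) those of $G_{n,a}^i(0)$, are eventually periodic in $i$. There are only countably many eventually periodic sign sequences, so only countably many $D_a$ occur for nonperiodic $a\in U$, and by Lemma 6(i) $h$ takes countably many values there. The remaining parameters are countable. So $h(U)$ is countable, and by continuity it is an interval; hence $h$ is constant on $U$.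

**Case II: $0$ is not $f_{a_0}$-periodic.**

**Step 1: bound the parameter derivative.** Let $\lambda=\frac1N\log\kappa_*>0$. For $a\in U$ and $i\ge1$, $\xi_{iN}(a)=\lambda_n(a)G_{n,a}^i(0)$ with $G^i_{n,a}(0)\in[-L_{n,a},1]$, and $|f_a'|\le4$ along the critical orbit, because $|\xi_i|\le|a|\le2$. Split an orbit piece that starts at $\xi_i$ into fewer than $N$ steps up to an index divisible by $N$, then a multiple of $N$ steps, where Lemma 5 applies by (3), and fewer than $N$ remaining steps. This gives $|(f_a^m)'(\xi_i)|\le Ce^{\lambda m}$ for $i\ge1$, $m\ge0$. Since $\xi_1'=1$ and $\xi_m'=1+2\xi_{m-1}\xi_{m-1}'$,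
$$\xi_m'=\sum_{i=1}^m(f_a^{m-i})'(\xi_i),\qquad|\xi_m'|\le C\sum_{i=1}^me^{\lambda(m-i)}\le Ce^{\lambda m}.$$
For $x_i(a):=G^i_{n,a}(0)=\xi_{iN}(a)/\lambda_n(a)$, with $\lambda_n$ analytic and bounded away from $0$ on $U$, we get
$$|x_i'(a)|\le C\kappa_*^i\qquad(a\in U,\ i\ge1).\tag{8}$$

**Step 2: compare entropies through signs.** Put $t_a=e^{-Nh(a)}$, so $D_a(t_a)=0$ for nonperiodic $a$. Since $x_i(a_0)\ne0$ for all $i\ge1$, each coefficient of $D_a$ is constant for nonperiodic $a$ close to $a_0$. As all coefficients are $\pm1$, $D_a'\to D_{a_0}'$ uniformly on compact subsets of $(0,1)$ as $a\to a_0$ through nonperiodic parameters. By Section 7, $\sqrt2\le e^{h(G_{n,a_0})}\le2$, so $D_{a_0}'(t_{a_0})<0$ by Lemma 6(iii). By continuity of $h$ there are $c>0$, a compact interval $V\subset(0,1)$ and $U$ with $t_a\in V$ for $a\in U$ and $D_a'\le-c$ on $V$ for nonperiodic $a\in U$. Let $t_*=\sup_Ut_a<1$. If $a,b\in U$ are nonperiodic and $x_i(a),x_i(b)$ have the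 same sign for $1\le i<M$, then the coefficients of $D_a$ and $D_b$ agree up to index $M-1$, and
$$c|t_a-t_b|\le|D_b(t_a)-D_b(t_b)|=|D_b(t_a)-D_a(t_a)|\le\frac{2t_*^M}{1-t_*},\qquad\text{so }|h(a)-h(b)|\le Ct_*^M.\tag{9}$$

**Step 3: show that sign changes at small scale are rare.** As $\log\frac1{t_{a_0}}=h(G_{n,a_0})$, we can choose $p$ large and then $U$ small so that
$$\log\tfrac1{t_*}-\tfrac{\log2}{p+1}>\beta\log\kappa_* .\tag{10}$$
Since $G_{n,a_0}^i(0)\ne0$ for $1\le i\le p$, there are $\delta>0$ and a smaller $U$ such that $G_{n,a}^i(x)\ne0$ for $a\in U$, $|x|\le\delta$, $1\le i\le p$. Let $P=[a,a']\subset U$, let $X_i=x_i(P)$, an interval, and let $M$ be the least $i\ge1$ with $|X_i|\ge\delta$ ($M=\infty$ if there is none). If $i<M$ and $0\in X_i$, then $|x_i|<\delta$ on $P$, so $0\notin X_{i+1},\dots,X_{i+p}$. Hence for finite $M'\le M$ at most $\frac{M'}{p+1}+1$ indices $i<M'$ have $0\in X_i$. For the other $i<M'$ the sign of $x_i$ is constant on $P$.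 So at most $2^{M'/(p+1)+1}$ sign words of $(x_1,\dots,x_{M'-1})$ occur among the nonperiodic parameters of $P$.

**Step 4: measure $h(P)$.** By (9), $h(P)$ is covered by that many intervals of length $Ct_*^{M'}$ plus a countable set. As $h(P)$ is an interval containing $h(a)$ and $h(a')$, comparing Lebesgue measures and using (10),
$$|h(a)-h(a')|\le C\,2^{M'/(p+1)}t_*^{M'}\le C\kappa_*^{-\beta M'} .$$
If $M=\infty$, let $M'\to\infty$: $h(a)=h(a')$. If $M<\infty$, take $M'=M$. By (8), $\delta\le|X_M|\le C\kappa_*^M|a-a'|$, so $\kappa_*^{-\beta M}\le C|a-a'|^\beta$ and $|h(a)-h(a')|\le C|a-a'|^\beta$. $\square$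

## 11. Proof of Theorem 1

Every $a_0\in(-2,a_F)$ satisfies the hypotheses of Proposition 7 with $\beta=0.51$ and the $\kappa_*$ of Section 8, by (6) and Lemma 5. So $h$ is $0.51$-Hölder near each point of a compact interval $J\subset(-2,a_F)$. Cover $J$ by finitely many such neighborhoods, and let $\delta_J$ be a Lebesgue number of this cover. Pairs closer than $\delta_J$ lie in one of the neighborhoods. For the other pairs $|h(a)-h(a')|\le\log2\le\log2\cdot\delta_J^{-0.51}|a-a'|^{0.51}$. $\blacksquare$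

So the statement in the question holds, with $\beta=0.51>\frac12$.

## 12. Local exponents from the maximal growth rate: Theorem 2(1)

The limit defining $\Lambda$ exists in $[-\infty,\infty)$, because $k\mapsto\max_{[-L_n,1]}|(G_n^k)'|$ is submultiplicative, the core being invariant. Given $\beta>0$ with $\beta\Lambda<h(G_n)$, choose $\kappa_*>1$ with $\log\kappa_*>\Lambda$ and $\beta\log\kappa_*<h(G_n)$; this is possible since $h(G_n)>0$. Choose $m_0\ge1$ with $\max_{[-L_n,1]}|(G_{n,a_0}^{m_0})'|<\kappa_*^{m_0}$. By continuity this persists for $a$ near $a_0$, with the core $[-L_{n,a},1]$. Writing $m=m_0i+s$ with $0\le s<m_0$ gives $|(G_{n,a}^m)'|\le C\kappa_*^m$ on the core, which is the conclusion of Lemma 5. Apply Proposition 7. $\blacksquare$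

## 13. Exponent $0.55$ to the left of $a_1$: Theorem 2(2)

**Step 1: show $n(a)=0$ on $(-2,a_1]$ and $a_1<a_F$.** For $A=1+\tau$, $1-(1+\tau)\tau^2=\tau$, so $L_0=\alpha_0=\tau$ at $a_1$. As $A$ grows, $L_0=A-1$ increases and $\alpha_0$ decreases, so $L_0\ge\alpha_0$ for $a\in(-2,a_1]$. Step 2 of Section 7 used only $\alpha_0\le L_0<1$, so $h(a)\ge\frac12\log2>0$ there. If $a_F\le a_1$, then $h(a_F)=0$ and monotonicity would give $h(a_1)=0$, a contradiction. So $a_1\in(-2,a_F)$, and $n(a)=0$, $k=0$ for $a\in(-2,a_1]$.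

**Step 2: compare expansion and entropy.** Now $B\le4\cdot\frac{1+L_0}2=2(1+L_0)$. In case (a), $B\le2(1+L_0)<4$; take $\kappa_*^2=4$, and $0.55\log\kappa_*=0.55\log2<0.382<h(a)$ because $h(a)\ge\frac14\log 6.85$. In cases (b) and (c), $L_0<0.7549$, so $B\le 2(1+L_0)<3.51$; take $\kappa_*^2=3.51$, and $0.55\log\kappa_*=\frac{0.55}2\log3.51<0.3454<\frac12\log2\le h(a)$. The proof of Lemma 5 uses only $\sup B<\kappa_*^2$, so it applies with these $\kappa_*$, and so does Proposition 7 with $\beta=0.55$. Conclude by compactness as in Section 11. $\blacksquare$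

## 14. An upper bound for the exponent at $a_1$: Theorem 2(3)

That $a_1\in(-2,a_F)$ was shown in Section 13. We construct parameters $a^*$ close to $a_1$ with entropy noticeably above $h(a_1)$. Work with $G_0=1-Ax^2$, $A_1=1+\tau$, $x_i=G_0^i(0)$.

**Step 1: compute $h(a_1)=\frac12\log2$.** At $A_1$, $G_0$ maps $[-\tau,\tau]$ onto $[\tau,1]$ and $[\tau,1]$ onto $[-\tau,\tau]$, and these two intervals fill the core. So $h(a_1)=\frac12h(G_0^2|_{\text{core}})=\frac12h(G_0^2|_{[-\tau,\tau]})$, since $G_0^2|_{[\tau,1]}$ is a factor of $G_0^2|_{[-\tau,\tau]}$ as in Lemma 3. The latter map is unimodal, so $h(a_1)\le\frac12\log2$; equality holds by Section 13.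

**Step 2: follow the critical orbit as it leaves the fixed point.** Let $\alpha=\alpha_0(A)$, $m=2A\alpha=-1+\sqrt{1+4A}$, which increases in $A$, and $m_1=m(A_1)=2\tau(1+\tau)=1.6785\ldots$. Put $v_l=\alpha-x_{3+2l}$. At $A_1$, $x_3=\tau=\alpha$, so $v_0(A_1)=0$. From $1-A\alpha^2=\alpha$ we get $\frac{d\alpha}{dA}=-\frac{\alpha^2}{1+m}$, and from $x_3=1-A(1-A)^2$ we get $\frac{dx_3}{dA}=-(1-A)^2+2A(1-A)$, which is $-3\tau^2-2\tau$ at $A_1$. So
$$\frac{dv_0}{dA}(A_1)=-\frac{\tau^2}{1+m_1}+3\tau^2+2\tau>0,$$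
and $v_0\ge c_1(A-A_1)$ for $A\ge A_1$ near $A_1$, with some $c_1>0$. Next, $G_0(\alpha-v)=\alpha+y$ with $y=v(m-Av)$, and $G_0(\alpha+y)=\alpha-y(m+Ay)$. So with $y_l=v_l(m-Av_l)$,
$$v_{l+1}=v_l(m-Av_l)(m+Ay_l)\ge m^2v_l\Big(1-\frac{v_l}{2\alpha}\Big)\qquad\text{if }0<v_l\le\alpha,$$
because then $m-Av_l\ge\frac m2>0$ and $y_l>0$.

*Claim: for a suitable constant $c_0$ and $A=A_1+c_0m_1^{-2i}$, $i$ large, $v_l\ge\alpha$ for some $l\le i$.* Suppose $v_l<\alpha$ for all $l\le i$. Inductively $v_l>0$ and $v_{l+1}\ge\frac{m_1^2}2v_l\ge1.4v_l$ for $l<i$, so $\sum_{l\le i}v_l\le3.5\,v_i\le3.5\alpha$. With $1-s\ge e^{-2s}$ on $[0,\frac12]$,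
$$v_i\ge v_0\,m_1^{2i}\prod_{l<i}\Big(1-\frac{v_l}{2\alpha}\Big)\ge e^{-3.5}m_1^{2i}\,c_1c_0m_1^{-2i}=e^{-3.5}c_1c_0>1$$
for $c_0$ large, which contradicts $v_i<\alpha<1$.

**Step 3: find an odd period and bound the entropy.** So $x_{3+2l}(A)\le0$ for some $l\le i$, while $x_{3+2l}(A_1)=\tau>0$. Some $A^*\in(A_1,A_1+c_0m_1^{-2i}]$ has $x_{3+2l}(A^*)=0$. Put $a^*=-A^*$. Then $0$ is periodic of a period $p$ dividing $3+2l$, so $p$ is odd; $p\ne1$ as $G_0(0)=1$, so $3\le p\le Q:=3+2i$. Thus $h(a^*)\ge\log s_p$. The equation for $s_p$ reads $s_p^2-2=s_p^{2-p}$, so $s_p^2-2\ge s_p^{2-Q}$, and since $s^2-2-s^{2-Q}$ increases in $s>0$, $s_p\ge s_Q$. Now $s_Q\ge\sqrt2$ and $s_Q^2-2=s_Q^{2-Q}\le2^{1-Q/2}$. So $s_Q^2\le2(1+2^{-Q/2})$ and $s_Q^Q\le2^{Q/2}(1+2^{-Q/2})^{Q/2}\le C2^{Q/2}$, hence $s_Q^2-2=s_Q^2\,s_Q^{-Q}\ge c\,2^{-Q/2}$. Therefore, with a new $c>0$,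
$$h(a^*)-h(a_1)\ge\tfrac12\log\frac{s_Q^2}2\ge c\,2^{-i},\qquad0<|a^*-a_1|\le c_0m_1^{-2i}.$$
If $h$ is $\beta$-Hölder near $a_1$, then $2^{-i}\le Cm_1^{-2\beta i}$ for all large $i$, that is $\beta\le\frac{\log2}{2\log m_1}=0.669\ldots$. Since some compact subinterval of $(-2,a_F)$ contains a neighborhood of $a_1$, this gives $\beta^*\le0.6692$; Theorem 1 gives $\beta^*\ge0.51$. $\blacksquare$

## 15. The square root at $a=-2$: Theorem 2(4)

We make the table of Section 1 into a proof.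

**Step 1: follow the critical orbit near the negative fixed point.** Let $A=2-\epsilon$ with $\epsilon>0$ small, and let $-b$, $b=\frac{1+\sqrt{1+4A}}{2A}\ge1$, be the negative fixed point of $G_0$. Put $\mu=2Ab=1+\sqrt{9-4\epsilon}\ge4-\epsilon$ and $d_j=x_j+b$ for $j\ge2$. Then $d_2=1-A+b\ge\epsilon$ and
$$d_{j+1}=d_j(\mu-Ad_j)=\mu d_j\Big(1-\frac{d_j}{2b}\Big).$$
Take $\epsilon=c_04^{-k}$, $k$ large. Suppose $x_j<0$, i.e. $d_j<b$, for $2\le j\le k$. Inductively $d_j>0$ and $d_{j+1}\ge\frac\mu2d_j\ge1.5d_j$ for $j<k$, so $\sum_{2\le j\le k}d_j\le3d_k\le3b$. Using $1-s\ge e^{-2s}$ on $[0,\frac12]$ and $(4-\epsilon)^{k-2}\ge\frac12\,4^{k-2}$ for $k$ large,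
$$d_k\ge\mu^{k-2}e^{-3}\epsilon\ge\tfrac12\,4^{k-2}e^{-3}c_04^{-k}=\frac{c_0}{32e^3}>b$$
for $c_0$ large, a contradiction. So $x_j\ge0$ for some $2\le j\le k$ at $A=2-\epsilon$, whereas $x_j=-1$ for all $j\ge2$ at $A=2$.

**Step 2: choose a parameter with a monotone critical orbit.** By Step 1 and the intermediate value theorem some $x_j$, $2\le j\le k$, vanishes at some parameter in $[2-\epsilon,2)$. Let $A^*$ be the parameter closest to $2$ at which this happens, and let $l$ be the least such $j$ at $A^*$; $l\ge3$, as $x_2=1-A^*<0$. For $2\le j\le k$, $x_j$ has no zero on $(A^*,2]$, so $x_j<0$ there and $x_j(A^*)\le0$. Thus at $A^*$ we have $x_j<0$ for $2\le j<l$. With $b,\mu,d_j$ now taken at $A^*$, $d_2\ge2-A^*>0$, and $\mu-A^*d_j>\frac\mu2>1$ when $d_j<b$. So $d_j$ increases, and $x_2<x_3<\dots<x_l=0<1$.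

**Step 3: compute the entropy.** The intervals $[x_j,x_{j+1}]$ ($2\le j\le l-1$) and $[0,1]$ form a Markov partition of the core by monotone pieces: $[x_j,x_{j+1}]\to[x_{j+1},x_{j+2}]$ for $j\le l-2$, $[x_{l-1},0]\to[0,1]$, and $[0,1]$ covers everything. All simple cycles pass through $[0,1]$ and have lengths $1,\dots,l-1$, one each. So $e^{h(-A^*)}=s$ with $1=\sum_{i=1}^{l-1}s^{-i}$. Summing the geometric series, $2-s=s^{1-l}\ge2^{1-l}\ge2^{1-k}$. Hence
$$h(-2)-h(-A^*)=\log2-\log s\ge\frac{2-s}2\ge2^{-k},\qquad0<2-A^*\le c_04^{-k}.$$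
If $h$ were $\beta$-Hölder on some $[-2,b']$ with $b'>-2$, we would have $2^{-k}\le C4^{-\beta k}$ for all large $k$, so $\beta\le\frac12$. $\blacksquare$
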